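# The positive symmetric projective norm of $e_1\vee\cdots\vee e_n$

## The exact value of $\kappa(n)$ and the limit of $\kappa(n)^{1/n}$

**Theorem 1 (exact value).** For $n\ge 1$ let $e_1,\dots,e_n$ be the standard basis of $\mathbb R^n$, let
$$e_1\vee\cdots\vee e_n=\frac1{n!}\sum_{\sigma\in\mathfrak S_n}e_{\sigma(1)}\otimes\cdots\otimes e_{\sigma(n)},$$
and let
$$\kappa(n)=\inf\Big\{\sum_k|a_k|\,\|x_k\|_{\ell_1}^n:\ e_1\vee\cdots\vee e_n=\sum_k a_k\,x_k^{\otimes n}\Big\},$$
the infimum being over all finite representations with $a_k\in\mathbb R$ and $x_k\in\mathbb R^n$, $x_k\ge0$ (all coordinates nonnegative). Then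
$$\kappa(n)=\frac1{n!}\sum_{k=1}^n\binom nk k^n=[z^n](1+e^z)^n .$$
Thus $\kappa(1),\dots,\kappa(4)=1,\,3,\,9,\,85/3$.

**Theorem 2 (asymptotics).** Let $w=W(1/e)=0.27846\ldots$ be the unique positive solution of $we^w=1/e$ ($W$ is the Lambert function), and put $\zeta=1+w$, $\gamma=1/w=e^{\zeta}$. Then $\kappa(n)\le\gamma^n$ for all $n\ge1$, and
$$\kappa(n)\sim\frac{\gamma^n}{\sqrt{2\pi\zeta n}}\qquad(n\to\infty).$$
In particular the limit of $\kappa(n)^{1/n}$ exists, and
$$\lim_{n\to\infty}\kappa(n)^{1/n}=\limsup_{n\to\infty}\kappa(n)^{1/n}=\frac1{W(1/e)}=3.5911\ldots$$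

For the other two statements write $[n]=\{1,\dots,n\}$ and $\Delta=\{x\in\mathbb R^n:x_i\ge0,\ \sum_i x_i=1\}$. For $\emptyset\ne S\subseteq[n]$ put $1_S=\sum_{i\in S}e_i$ and $u_S=1_S/|S|\in\Delta$. Total variation is denoted $\|\lambda\|$.

**Theorem 3 (uniqueness of the optimizer).** Let $\lambda$ be a finite signed Borel measure on $\Delta$ with $\int x^{\otimes n}\,d\lambda=e_1\vee\cdots\vee e_n$. Then $\|\lambda\|\ge\kappa(n)$, with equality if and only if
$$\lambda=\lambda^*:=\frac1{n!}\sum_{\emptyset\ne S\subseteq[n]}(-1)^{n-|S|}|S|^n\,\delta_{u_S}.$$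

**Corollary 4 (exchangeable vectors).** For every measurable space $\Omega$, every exchangeable law $\mu$ on $\Omega^n$ can be written as $\mu=\int\nu^n\,d\lambda(\nu)$ with a signed measure $\lambda$ on $\mathcal P(\Omega)$ satisfying $\|\lambda\|\le\frac1{n!}\sum_{k=1}^n\binom nkk^n$. For $\Omega=[n]$ and $\mu$ the law of a uniform random permutation of $(1,\dots,n)$, no smaller norm is possible.

The number $\kappa(n)$ and the question of its exponential growth come from Svante Janson, "Tensor norms on ordered normed spaces, polarization constants, and exchangeable distributions", arXiv:1811.02450 (2018). The facts available from the start are $\kappa(2)=3$ and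
$$\frac{n^n}{n!}\le\kappa(n)\le2^{n-1}\frac{n^n}{n!},$$
so that, by Stirling's formula, $\limsup\kappa(n)^{1/n}$ lies between $e=2.718\ldots$ and $2e=5.436\ldots$. The task is to find the limsup and to decide whether the limit exists. We shall not need these bounds.

## Tensors, polynomials and signed mixtures

**The norm.** We regard $\mathbb R^n$ as the ordered space $\ell_1^n$: the norm is $\|x\|_{\ell_1}=\sum|x_i|$ and the order is coordinatewise. We want to write one particular symmetric tensor as a combination of pure powers $x^{\otimes n}$. The coefficients may have any sign, but the vectors $x$ must be nonnegative. A term $a\,x^{\otimes n}$ costs $|a|\,\|x\|_{\ell_1}^n$, and $\kappa(n)$ is the lowest total cost (as an infimum). In general, the same infimum with a symmetric tensor $\mathbf x$ in place of $e_1\vee\cdots\vee e_n$ is the positive symmetric projective norm $\|\mathbf x\|_{\pi,s,+}$.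

Zero vectors contribute nothing. If $x_k\ne0$, then $x_k/\|x_k\|_{\ell_1}\in\Delta$ and
$$a_kx_k^{\otimes n}=b_k\,\Big(\frac{x_k}{\|x_k\|_{\ell_1}}\Big)^{\otimes n},\qquad b_k=a_k\|x_k\|_{\ell_1}^n,$$
with cost $|b_k|$. So a finite representation is the same as a finitely supported signed measure $\lambda=\sum_kb_k\delta_{y_k}$ on $\Delta$ with $\int x^{\otimes n}d\lambda=e_1\vee\cdots\vee e_n$. Its total variation is at most $\sum|b_k|$, with equality if the points $y_k$ are distinct.

**Polynomials as functionals on tensors.** Let $P$ be an $n$-homogeneous polynomial on $\mathbb R^n$. There is a unique symmetric $n$-linear form $A$ with $A(x,\dots,x)=P(x)$. For example, $P(x)=x_1x_2$ on $\mathbb R^2$ has $A(x,y)=\frac12(x_1y_2+x_2y_1)$. By the universal property of the tensor product, $A$ induces a linear functional $\tilde A$ on $(\mathbb R^n)^{\otimes n}$ with $\tilde A(y_1\otimes\cdots\otimes y_n)=A(y_1,\dots,y_n)$, so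
$$\tilde A(x^{\otimes n})=P(x).$$
Since $A$ is symmetric, $\tilde A(e_1\vee\cdots\vee e_n)=A(e_1,\dots,e_n)$. Expanding $P(x)=A(x,\dots,x)=\sum_{i_1,\dots,i_n}x_{i_1}\cdots x_{i_n}A(e_{i_1},\dots,e_{i_n})$, the monomial $x_1\cdots x_n$ arises from $n!$ equal terms. Hence
$$\tilde A(e_1\vee\cdots\vee e_n)=\frac1{n!}\cdot\big(\text{coefficient of }x_1\cdots x_n\text{ in }P\big).\tag{1}$$

**Exchangeability.** For a measurable space $(\Omega,\mathcal F)$, $\mathcal P(\Omega)$ is the set of probability measures on $\Omega$, with the $\sigma$-field generated by the maps $\nu\mapsto\nu(B)$, $B\in\mathcal F$. For $\nu\in\mathcal P(\Omega)$, $\nu^n$ is the law of $n$ i.i.d. elements with law $\nu$. A random vector $(X_1,\dots,X_n)$ in $\Omega^n$ is (finitely) exchangeable if its law does not change when the coordinates are permuted.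

An exchangeable vector need not be a mixture of i.i.d. vectors. Draw the two balls $1,2$ from an urn without replacement: $\mu=\frac12(\delta_{(1,2)}+\delta_{(2,1)})$. If $\mu=\int\nu^2d\lambda(\nu)$ with $\lambda\ge0$, then $\int\nu(\{1\})^2d\lambda=\mu(\{(1,1)\})=0$ and likewise $\int\nu(\{2\})^2d\lambda=0$. So $\lambda$-almost every $\nu$ would give mass $0$ to both points, which is impossible. With signs it can be done: if $u$ is uniform on $\{1,2\}$, then $2u^2$ has mass $\frac12$ at each of the four pairs, so
$$\mu=2\,u^2-\tfrac12\,\delta_1^2-\tfrac12\,\delta_2^2,\qquad \|\lambda\|=2+\tfrac12+\tfrac12=3=\kappa(2).$$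
In general $\kappa(n)$ is the best constant such that every exchangeable law of length $n$, on any measurable space, is a signed mixture $\int\nu^nd\lambda(\nu)$ with $\|\lambda\|\le\kappa(n)$. This is one of the facts given with the problem, and Corollary 4 will also show it directly.

## Lengths one, two and three

For $n=1$ the set $\Delta$ is the single point $1$, and $\kappa(1)=1$.

For $n=2$,
$$e_1\vee e_2=\tfrac12\big((e_1+e_2)^{\otimes2}-e_1^{\otimes2}-e_2^{\otimes2}\big),$$
at cost $\frac12(4+1+1)=3$. Can we do better? Take any representation, normalized: $e_1\vee e_2=\sum_kb_k\,y_k^{\otimes2}$ with $y_k=(t_k,1-t_k)$, $0\le t_k\le1$. Comparing entries,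
$$\sum b_kt_k^2=0,\qquad\sum b_k(1-t_k)^2=0,\qquad\sum b_kt_k(1-t_k)=\tfrac12 .$$
Since $1=(t_k+(1-t_k))^2$, we get $\sum b_k=0+0+2\cdot\frac12=1$. Therefore $\sum_kb_k\big(8t_k(1-t_k)-1\big)=4-1=3$. Since $0\le t(1-t)\le\frac14$, the bracket always lies in $[-1,1]$, so $\sum|b_k|\ge3$. Hence $\kappa(2)=3$.

The certificate is the function $8x_1x_2-1$ on $\Delta$, that is, the quadratic form $P=8x_1x_2-(x_1+x_2)^2$. It stays between $-1$ and $1$ on $\Delta$. It equals $-1$ at $e_1$ and $e_2$, the points used with negative coefficient, and $+1$ at the midpoint, which is used with positive coefficient.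

For $n=3$ the analogous representation is
$$6\,e_1\vee e_2\vee e_3=(e_1+e_2+e_3)^{\otimes3}-\sum_{i<j}(e_i+e_j)^{\otimes3}+\sum_ie_i^{\otimes3},$$
at cost $\frac16(27+3\cdot8+3)=9$. We will find the certificate for it below.

## The polarization identity and the upper bound

*This section gives a representation for every $n$.* We claim
$$n!\;e_1\vee\cdots\vee e_n=\sum_{\emptyset\ne S\subseteq[n]}(-1)^{n-|S|}\,(1_S)^{\otimes n}.\tag{2}$$

To prove it, compare coefficients of $e_{i_1}\otimes\cdots\otimes e_{i_n}$. Let $T=\{i_1,\dots,i_n\}$, a nonempty set. In $(1_S)^{\otimes n}$ this coefficient is $1$ if $T\subseteq S$ and $0$ otherwise. So on the right we get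
$$\sum_{T\subseteq S\subseteq[n]}(-1)^{n-|S|}=\sum_{m=0}^{n-|T|}\binom{n-|T|}{m}(-1)^{m}=(1-1)^{n-|T|},$$
where $m=n-|S|$ counts the elements left out of $S$. This is $1$ if $T=[n]$ and $0$ otherwise. Now $T=[n]$ means that $(i_1,\dots,i_n)$ is a permutation of $[n]$, and on the left of (2) the coefficient is $1$ for permutations and $0$ otherwise. This proves (2).

Since $1_S\ge0$ and $\|1_S\|_{\ell_1}=|S|$, dividing (2) by $n!$ and adding up the costs gives
$$\kappa(n)\le\frac1{n!}\sum_{\emptyset\ne S}|S|^n=\frac1{n!}\sum_{k=1}^n\binom nkk^n.\tag{3}$$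

The factor between $e$ and $2e$ can be located in this sum. Keeping only $k=n$ gives $n^n/n!$, with rate $e$. Replacing each $k^n$ by $n^n$ gives $(2^n-1)n^n/n!$, with rate $2e$. The sum itself grows at a rate in between, and the real question is whether (3) is sharp.

## Test polynomials, and what $n^nx_1\cdots x_n$ loses

*This section sets up lower bounds.* Let $P$ be $n$-homogeneous with $|P|\le1$ on $\Delta$. By homogeneity $|P(x)|\le\|x\|_{\ell_1}^n$ for all $x\ge0$. If $e_1\vee\cdots\vee e_n=\sum_ka_kx_k^{\otimes n}$ with $x_k\ge0$, then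
$$\tilde A(e_1\vee\cdots\vee e_n)=\sum_ka_kP(x_k)\le\sum_k|a_k|\,\|x_k\|_{\ell_1}^n .$$
Taking the infimum over representations,
$$\kappa(n)\ge\tilde A(e_1\vee\cdots\vee e_n).\tag{4}$$
By (1), we must find a polynomial bounded by $1$ on $\Delta$ whose $x_1\cdots x_n$ coefficient is as large as possible.

The natural first try puts everything into that monomial. By the inequality of arithmetic and geometric means, $0\le n^nx_1\cdots x_n\le1$ on $\Delta$. So $P=n^nx_1\cdots x_n$ is admissible, and (1), (4) give $\kappa(n)\ge n^n/n!$. For $n=2$ this is $2$, not $3$; the rate is only $e$. To see what is lost, apply $\tilde A$ to (2) and use $P(1_S)=|S|^nP(u_S)$. For any $n$-homogeneous $P$,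
$$\tilde A(e_1\vee\cdots\vee e_n)=\frac1{n!}\sum_{\emptyset\ne S\subseteq[n]}(-1)^{n-|S|}|S|^n\,P(u_S).\tag{5}$$
The monomial vanishes at $u_S$ for every $S\ne[n]$, so it collects the single term $S=[n]$ and nothing from the remaining $2^n-2$ terms.

Formula (5) also says what a perfect test polynomial has to do. If $|P|\le1$ on $\Delta$, the right side is at most $\frac1{n!}\sum_k\binom nkk^n$, with equality exactly when
$$P(u_S)=(-1)^{n-|S|}\qquad\text{for all }\emptyset\ne S\subseteq[n].\tag{6}$$
So (3) is sharp as soon as some $n$-homogeneous $P$ satisfies both (6) and $|P|\le1$ on $\Delta$.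

Solving the interpolation problem (6) is not enough. For $n=3$, the cubic form $D(x)=(x_1-x_2)(x_2-x_3)(x_1-x_3)$ vanishes at every $u_S$, because the coordinates of $u_S$ take at most two values, so two of the three coincide. But $D$ is not zero on $\Delta$; for instance $D\ne0$ at $(\frac12,\frac13,\frac16)$. So if $P$ satisfies (6), so does $P+MD$ for every real $M$, and for large $M$ it violates the bound. Conditions at $2^n-1$ points say nothing by themselves about the rest of $\Delta$. We need an interpolant whose extreme values on $\Delta$ *must* occur at points $u_S$.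

## An interpolant that is affine in each product $x_ix_l$

For $n=2$ the certificate on $\Delta$ was $8x_1x_2-1$, affine in the product $x_1x_2$. We keep this feature. Suppose $P$ is symmetric and, on $\Delta$, has degree at most one in each variable separately. Fix all coordinates but two, and fix the sum $s=x_i+x_l$. Then $P$ is symmetric and of degree at most one in each of $x_i,x_l$, hence a combination of $1$, $x_i+x_l=s$ and $x_ix_l$. So it is an affine function of $x_ix_l\in[0,s^2/4]$. Such a function is largest at an end of the interval, that is, when one of the two coordinates is zero or when they are equal. Applying this to all pairs should push the extrema to points where all nonzero coordinates are equal, and these are exactly the $u_S$. The elementary symmetric polynomials have the required property. (A term such as $E_2^2$, in contrast, would bring in $(x_ix_l)^2$.)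

**Step 1: construct $P$ satisfying (6).** Let $E_j$ be the $j$th elementary symmetric polynomial in $x_1,\dots,x_n$, and set
$$P(x)=\sum_{j=1}^nc_j\,E_j(x)\,E_1(x)^{n-j},\tag{7}$$
which is $n$-homogeneous. If $|S|=k$, then $E_1(u_S)=1$, and $E_j(u_S)=\binom kjk^{-j}$, because $\binom kj$ of the products of $j$ coordinates are nonzero, each equal to $k^{-j}$. Hence (6) reads
$$\sum_{j=1}^kc_j\binom kjk^{-j}=(-1)^{n-k},\qquad k=1,\dots,n.$$
The sum stops at $j=k$, so this linear system for $c_1,\dots,c_n$ is triangular, with diagonal entries $k^{-k}\ne0$. It has a unique solution. Fix these $c_j$; then (6) holds.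

*The case $n=2$.* The equations are $c_1=-1$ and $c_1+\frac14c_2=1$, so $c_2=8$ and $P=8E_2-E_1^2$, as before.

*The case $n=3$.* The equations are $c_1=1$, then $c_1+\frac14c_2=-1$, so $c_2=-8$, and then $c_1+\frac13c_2+\frac1{27}c_3=1$, so $c_3=72$. Thus $P=E_1^3-8E_1E_2+72E_3$. The coefficient of $x_1x_2x_3$ is $6-8\cdot3+72=54$, and (1) gives $54/6=9$, matching the upper bound. What remains, here and in general, is $|P|\le1$ on $\Delta$.

**Step 2: $P$ is affine in $x_ix_l$.** Let $n\ge2$, fix indices $i\ne l$, let $x'$ denote the other $n-2$ coordinates, and let $s=x_i+x_l$. Sort the $j$-element subsets of $[n]$ by whether they contain neither, exactly one, or both of $i,l$: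
$$E_j(x)=E_j(x')+s\,E_{j-1}(x')+x_ix_l\,E_{j-2}(x'),$$
where $E_0=1$, $E_m=0$ for $m<0$, and $E_m(x')=0$ for $m>n-2$. On $\Delta$ we have $E_1=1$, so $P=\sum_jc_jE_j$ there, and therefore
$$P=\alpha+\beta\,x_ix_l\quad\text{on }\Delta,\tag{8}$$
with $\alpha=\sum_jc_j\big(E_j(x')+sE_{j-1}(x')\big)$ and $\beta=\sum_jc_jE_{j-2}(x')$, which depend only on $x'$ and $s$. With $x'$ and $s$ fixed, and $x_i,x_l\ge0$, the product $x_ix_l$ ranges over $[0,s^2/4]$. It is $0$ when one of the two is zero and $s^2/4$ when $x_i=x_l$. It lies strictly inside when $x_i,x_l$ are positive and unequal.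

**Step 3: merging.** *This isolates the one move used here and again for uniqueness.*

**Lemma 5 (merging).** Let $n\ge2$ and $Q\in\{P,-P\}$, and let $x$ be a maximizer of $Q$ on $\Delta$ with $x_i\ne x_l$ both positive. Then $\beta=0$ in (8) for the corresponding $x',s$. Moreover, replacing $(x_i,x_l)$ by $(x_i+x_l,0)$ gives another maximizer of $Q$ on $\Delta$, with one nonzero coordinate fewer.

*Proof.* With $x'$ and $s$ fixed, all the points in question lie in $\Delta$, and $Q$ is an affine function of $p=x_ix_l\in[0,s^2/4]$ with slope $\pm\beta$. It attains its maximum over this interval at the $p$ belonging to $x$, which lies in the open interval $(0,s^2/4)$. An affine function with a maximum at an interior point is constant, so $\beta=0$. Hence the point with $(x_i,x_l)$ replaced by $(s,0)$ has the same value of $Q$. $\blacksquare$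

**Step 4: $|P|\le1$ on $\Delta$.** For $n=1$, $\Delta=\{u_{\{1\}}\}$ and $P=1$ there. Let $n\ge2$ and $Q\in\{P,-P\}$. By compactness $Q$ has maximizers on $\Delta$; choose one, $x$, with the fewest nonzero coordinates. If two positive coordinates of $x$ were unequal, Lemma 5 would give a maximizer with fewer nonzero coordinates, a contradiction. So all nonzero coordinates of $x$ are equal. Since they sum to $1$, $x=u_S$ for some $S$. By (6), $\max_\Delta Q=Q(u_S)\in\{1,-1\}$, so $\max_\Delta Q\le1$. Applying this to both $P$ and $-P$ gives $|P|\le1$ on $\Delta$.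

**Step 5: conclusion of Theorem 1.** By Step 4, (4) applies to $P$. By (5) and (6),
$$\kappa(n)\ge\tilde A(e_1\vee\cdots\vee e_n)=\frac1{n!}\sum_{\emptyset\ne S}|S|^n=\frac1{n!}\sum_{k=1}^n\binom nkk^n.\tag{9}$$
Together with (3) this is the first formula. For the second, expand $(1+e^z)^n=\sum_{k=0}^n\binom nke^{kz}$. The coefficient of $z^n$ is $\frac1{n!}\sum_{k=0}^n\binom nkk^n$, and the $k=0$ term vanishes since $n\ge1$. The values: $\frac11=1$, $\frac12(2+4)=3$, $\frac16(3+24+27)=9$, $\frac1{24}(4+96+324+256)=\frac{680}{24}=\frac{85}3$. $\blacksquare$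

## The saddle point of $(1+e^z)^n/z^n$

We now prove Theorem 2. The equation $we^w=1/e$ has exactly one positive solution, because $we^w$ increases strictly from $0$ to $\infty$ on $[0,\infty)$.

**Step 1: find the right radius, and the bound $\kappa(n)\le\gamma^n$.** The power series of $(1+e^z)^n$ has nonnegative coefficients, so for every $r>0$
$$\kappa(n)=[z^n](1+e^z)^n\le\Big(\frac{1+e^r}{r}\Big)^n.$$
To minimize over $r$, set the derivative of $\log(1+e^r)-\log r$ to zero: $e^r/(1+e^r)=1/r$, that is, $(r-1)e^r=1$, that is, $(r-1)e^{r-1}=1/e$. So $r=1+w=\zeta$. From $we^w=1/e$ we get $e^\zeta=e\cdot e^w=1/w=\gamma$. Also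
$$\frac{1+e^\zeta}{\zeta}=\frac{1+1/w}{1+w}=\frac1w=\gamma,\qquad\frac{e^\zeta}{1+e^\zeta}=\frac{1/w}{1+1/w}=\frac1{1+w}=\frac1\zeta.\tag{10}$$
With $r=\zeta$ the bound becomes $\kappa(n)\le\gamma^n$.

**Step 2: write $\kappa(n)$ as an integral over the circle $|z|=\zeta$.** By Cauchy's formula with $z=\zeta e^{i\theta}$,
$$\kappa(n)=\frac1{2\pi}\int_{-\pi}^{\pi}\frac{\big(1+\exp(\zeta e^{i\theta})\big)^n}{\zeta^ne^{in\theta}}\,d\theta=\frac{\gamma^n}{2\pi}\int_{-\pi}^{\pi}G(\theta)^n\,d\theta,\qquad G(\theta)=e^{-i\theta}\,\frac{1+\exp(\zeta e^{i\theta})}{1+e^\zeta},$$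
using $(1+e^\zeta)/\zeta=\gamma$. Here $G(0)=1$. Since $|\exp(\zeta e^{i\theta})|=e^{\zeta\cos\theta}$,
$$|G(\theta)|\le\frac{1+e^{\zeta\cos\theta}}{1+e^\zeta}<1\qquad(0<|\theta|\le\pi).$$

**Step 3: expand $G$ near $\theta=0$.** Let $\varphi(z)=1+e^z$, so $\varphi'=\varphi''=e^z$, and let $h(t)=\log\varphi(\zeta e^t)$. This is analytic near $t=0$ because $\varphi(\zeta)>0$. With $z=\zeta e^t$ we have $\frac{d}{dt}=z\frac{d}{dz}$, so
$$h'(t)=z\frac{\varphi'(z)}{\varphi(z)},\qquad h''(t)=z\frac{\varphi'(z)}{\varphi(z)}+z^2\Big(\frac{\varphi''(z)}{\varphi(z)}-\frac{\varphi'(z)^2}{\varphi(z)^2}\Big).$$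
At $t=0$, by (10), $\varphi'(\zeta)/\varphi(\zeta)=\varphi''(\zeta)/\varphi(\zeta)=1/\zeta$. So
$$h'(0)=1,\qquad h''(0)=1+\zeta^2\Big(\frac1\zeta-\frac1{\zeta^2}\Big)=\zeta.$$
Now $\log G(\theta)=-i\theta+h(i\theta)-h(0)$. The linear terms cancel, and
$$\log G(\theta)=-\frac{\zeta\theta^2}2+O(|\theta|^3)\qquad(\theta\to0).\tag{11}$$

**Step 4: only $\theta$ of order $n^{-1/2}$ matters.** By (11) there is $\delta\in(0,\pi)$ with $|G(\theta)|\le e^{-\zeta\theta^2/4}$ for $|\theta|\le\delta$. Let $q=\max_{\delta\le|\theta|\le\pi}|G(\theta)|$; by Step 2 and compactness, $q<1$. The part $|\theta|\ge\delta$ contributes at most $2\pi q^n$ to the integral, and $\sqrt n\,q^n\to0$. On the rest substitute $\theta=t/\sqrt n$: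
$$\sqrt n\int_{|\theta|\le\delta}G(\theta)^n\,d\theta=\int_{|t|\le\delta\sqrt n}G(t/\sqrt n)^n\,dt .$$
For fixed $t$, (11) gives $n\log G(t/\sqrt n)=-\zeta t^2/2+O(|t|^3/\sqrt n)$, so the integrand tends to $e^{-\zeta t^2/2}$. Its modulus is at most $(e^{-\zeta t^2/(4n)})^n=e^{-\zeta t^2/4}$, which is integrable. By dominated convergence the limit is $\int_{\mathbb R}e^{-\zeta t^2/2}dt=\sqrt{2\pi/\zeta}$. Therefore
$$\kappa(n)\sim\frac{\gamma^n}{2\pi}\cdot\frac1{\sqrt n}\sqrt{\frac{2\pi}\zeta}=\frac{\gamma^n}{\sqrt{2\pi\zeta n}}.$$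
Taking $n$th roots, $\kappa(n)^{1/n}\to\gamma=1/W(1/e)$. $\blacksquare$

**Which subset sizes dominate.** The rate can also be read off the sum in Theorem 1, which is a useful check. Let $H(a)=-a\log a-(1-a)\log(1-a)$. By the standard bounds $\frac1{n+1}e^{nH(k/n)}\le\binom nk\le e^{nH(k/n)}$, the sum has exponential rate $e\cdot\max_{0<a\le1}\exp\big(H(a)+\log a\big)$, where $a=k/n$ and $e$ comes from $n^n/n!$. The exponent is strictly concave on $(0,1)$, with derivative $\log\frac{1-a}a+\frac1a$. At $a=1/\zeta=1/(1+w)$ we have $\frac{1-a}a=w$, and the derivative is $\log w+1+w=\log(we^w)+1=0$. Thus subsets of size about $n/\zeta\approx0.782\,n$ dominate. Using $\log w=-(1+w)$, the maximum is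
$$H(a)+\log a=\log(1+w)-\tfrac w{1+w}\log w-\log(1+w)=w,$$
and $e\cdot e^w=\gamma$ again.

## The points where $|P|=1$, and uniqueness of $\lambda^*$

We now prove Theorem 3, with $P$, $A$ as constructed above.

**Step 1: the inequality, and what equality forces.** Let $\int x^{\otimes n}d\lambda=e_1\vee\cdots\vee e_n$. Apply $\tilde A$ (a finite-dimensional linear functional, so it passes through the integral) and use equality in (9), which holds by Theorem 1:
$$\kappa(n)=\tilde A(e_1\vee\cdots\vee e_n)=\int P\,d\lambda\le\int|P|\,d|\lambda|\le\|\lambda\|.\tag{12}$$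
The measure $\lambda^*$ satisfies the constraint by (2), since $|S|^nu_S^{\otimes n}=(1_S)^{\otimes n}$. The points $u_S$ are distinct, so $\|\lambda^*\|=\frac1{n!}\sum_S|S|^n=\kappa(n)$. It remains to show that equality forces $\lambda=\lambda^*$. If $\|\lambda\|=\kappa(n)$, then all inequalities in (12) are equalities. So $\int(1-|P|)\,d|\lambda|=0$ with $1-|P|\ge0$, that is, $|P|=1$ holds $|\lambda|$-almost everywhere.

**Step 2: $|P|=1$ on $\Delta$ only at the points $u_S$.** *In Theorem 1 we only needed that some maximizer is a $u_S$; now we need that all of them are.* For $n=1$ there is nothing to prove. Let $n\ge2$ and $Q\in\{P,-P\}$. By (6) both values $\pm1$ are attained at points $u_S$, so $\max_\Delta Q=1$, and the points with $Q=1$ are the maximizers of $Q$.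

Suppose some maximizer has two unequal positive coordinates. Among all such maximizers choose $x$ with the smallest number $m\ge2$ of nonzero coordinates.

*Case $m\ge3$.* Relabel so that $x_1,\dots,x_m$ are the positive coordinates and $x_1\ne x_2$. By Lemma 5, merging $x_1$ and $x_2$ gives a maximizer with $m-1$ nonzero coordinates $x_1+x_2,x_3,\dots,x_m$. By minimality of $m$ no two of these are unequal, so they all equal some $c$. In particular $x_1+x_2=c=x_3$, hence $x_1<c$ and $x_2<c$. Since $x_1\ne x_3$, we may instead merge $x_1$ and $x_3$ in $x$. The result is a maximizer with $m-1$ nonzero coordinates, among them $x_1+c$ and $x_2$, and $x_2<c<x_1+c$. So it has two unequal positive coordinates, contradicting the minimality of $m$.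

*Case $m=2$.* Let $x_i\ne x_l$ be the positive coordinates; then $x'=0$ and $s=1$. On this edge of $\Delta$, (8) reads $P=\alpha+\beta x_ix_l$. At the endpoints, where $x_ix_l=0$, the value is $P(u_{\{i\}})=(-1)^{n-1}$. At the midpoint, where $x_ix_l=\frac14$, it is $P(u_{\{i,l\}})=(-1)^{n-2}=(-1)^n$. These differ, so $\beta\ne0$. But Lemma 5, applied to $x$, gives $\beta=0$. Contradiction.

So every maximizer of $Q$ has all its nonzero coordinates equal, and hence is some $u_S$. Applying this to $Q=P$ and $Q=-P$ proves the step.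

**Step 3: the weights are determined.** By Steps 1 and 2, $|\lambda|$ is concentrated on the finite set $\{u_S\}$, so $\lambda=\sum_{S\ne\emptyset}b_S\delta_{u_S}$ and $\sum_Sb_S\,u_S^{\otimes n}=e_1\vee\cdots\vee e_n$. It is enough to show that the tensors $u_S^{\otimes n}$ are linearly independent. For nonempty $T\subseteq[n]$ let
$$R_T(x)=\Big(\prod_{i\in T}x_i\Big)\Big(\sum_ix_i\Big)^{n-|T|}.$$
This is $n$-homogeneous, so it induces a linear functional on tensors that takes $u_S^{\otimes n}$ to $R_T(u_S)$. If $T\not\subseteq S$, some factor $x_i$ with $i\in T$ vanishes at $u_S$, so $R_T(u_S)=0$; and $R_S(u_S)=|S|^{-|S|}>0$. List the nonempty subsets in an order that refines inclusion. Then the matrix $(R_T(u_S))_{T,S}$ is triangular with nonzero diagonal, hence invertible. If $\sum_Sb_S'\,u_S^{\otimes n}=0$, applying all the functionals gives $\sum_SR_T(u_S)b_S'=0$ for every $T$, so $b'=0$. This is linear independence. Thus the $b_S$ are determined by the constraint. Since $\lambda^*$ has the same form and satisfies the same constraint, $\lambda=\lambda^*$.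 $\blacksquare$

## Exchangeable laws as signed mixtures of product laws

We prove Corollary 4. Let $(\Omega,\mathcal F)$ be any measurable space and $\mu$ an exchangeable law on $\Omega^n$.

**Step 1: the integral makes sense.** The formula $\mu=\int\nu^nd\lambda(\nu)$ means $\mu(B)=\int\nu^n(B)\,d\lambda(\nu)$ for all $B$ in the product $\sigma$-field. For a rectangle $B=B_1\times\cdots\times B_n$ the map $\nu\mapsto\nu^n(B)=\prod_i\nu(B_i)$ is measurable on $\mathcal P(\Omega)$. The sets $B$ for which $\nu\mapsto\nu^n(B)$ is measurable are closed under proper differences and increasing unions. The rectangles are closed under intersection, include $\Omega^n$ and generate the product $\sigma$-field, so by Dynkin's theorem all $B$ are covered.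

**Step 2: polarization for the empirical measures of a fixed point.** Let $x\in\Omega^n$. For $\emptyset\ne I\subseteq[n]$ put $\nu_{x,I}=|I|^{-1}\sum_{i\in I}\delta_{x_i}$, where $\delta_y(B)=\mathbf 1_B(y)$. The map $x\mapsto\nu_{x,I}$ from $\Omega^n$ to $\mathcal P(\Omega)$ is measurable, because $x\mapsto\nu_{x,I}(B)=|I|^{-1}\sum_{i\in I}\mathbf 1_B(x_i)$ is measurable for each $B\in\mathcal F$. Expanding the product,
$$|I|^n\,\nu_{x,I}^n=\sum_{(i_1,\dots,i_n)\in I^n}\delta_{(x_{i_1},\dots,x_{i_n})}.$$
Multiply by $(-1)^{n-|I|}$ and sum over $I$. The term $\delta_{(x_{i_1},\dots,x_{i_n})}$ gets the coefficient $\sum_{T\subseteq I\subseteq[n]}(-1)^{n-|I|}$ with $T=\{i_1,\dots,i_n\}$. As in the proof of (2), this is $1$ if $(i_1,\dots,i_n)$ is a permutation of $[n]$ and $0$ otherwise. So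
$$\sum_{\emptyset\ne I\subseteq[n]}(-1)^{n-|I|}|I|^n\,\nu_{x,I}^n=\sum_{\sigma\in\mathfrak S_n}\delta_{(x_{\sigma(1)},\dots,x_{\sigma(n)})}.\tag{13}$$

**Step 3: average over $x$.** Evaluate (13) at a set $B$ and integrate against $\mu(dx)$. If $(X_1,\dots,X_n)$ has law $\mu$, the term for $\sigma$ on the right becomes the probability that $(X_{\sigma(1)},\dots,X_{\sigma(n)})\in B$, which is $\mu(B)$ by exchangeability. The right side is therefore $n!\,\mu(B)$. On the left, change variables to the image measure of $\mu$ under $x\mapsto\nu_{x,I}$. The result is $\mu=\int\nu^nd\lambda(\nu)$ with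
$$\lambda=\frac1{n!}\sum_{\emptyset\ne I\subseteq[n]}(-1)^{n-|I|}|I|^n\;\mu\circ(x\mapsto\nu_{x,I})^{-1}.$$
Each image measure is a probability measure, so $\|\lambda\|\le\frac1{n!}\sum_I|I|^n=\frac1{n!}\sum_{k=1}^n\binom nkk^n$.

**Step 4: no smaller norm for the uniform permutation.** Let $\Omega=[n]$ with all subsets measurable. A probability measure on $[n]$ is a vector of masses, so $\mathcal P([n])=\Delta$, and the $\sigma$-field generated by the evaluations is the Borel $\sigma$-field. Identify a signed measure on $[n]^n$ with a tensor by $\delta_{(i_1,\dots,i_n)}\leftrightarrow e_{i_1}\otimes\cdots\otimes e_{i_n}$. Then $\nu^n$ corresponds to $\nu^{\otimes n}$. The law of a uniform random permutation, with mass $1/n!$ at each permutation, corresponds to $e_1\vee\cdots\vee e_n$. So $\mu=\int\nu^nd\lambda(\nu)$ is the constraint $\int x^{\otimes n}d\lambda=e_1\vee\cdots\vee e_n$ of Theorem 3, which gives $\|\lambda\|\ge\kappa(n)=\frac1{n!}\sum_{k=1}^n\binom nkk^n$. $\blacksquare$
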